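# Trees, extensions by $c_0$, and the isomorphism class of $c_0\oplus X$

## 1. A Borel map from trees to separable Banach spaces

**Theorem 1.** Let $X$ be any separable Banach space. There is a Borel map $\Phi:\mathrm{Tr}\to\mathcal{SB}$, from the space of trees of finite increasing sequences of positive integers to the standard Borel space of separable Banach spaces, such that

* (a) if $T$ has an infinite branch, then $\Phi(T)$ is isomorphic to $c_0\oplus X$, and in fact $d(\Phi(T),c_0\oplus X)\le 10^{11}$;
* (b) if $T$ has no infinite branch, then $\Phi(T)$ contains no isomorphic copy of $c_0$.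

Here $d$ is the Banach–Mazur distance, $d(Y,Z)=\inf\|u\|\,\|u^{-1}\|$ over all isomorphisms $u:Y\to Z$, and $c_0\oplus X$ carries the max norm. Scalars are real. Write $\mathrm{IF}$ for the set of trees with an infinite branch and $\mathrm{WF}=\mathrm{Tr}\setminus\mathrm{IF}$; the remaining terms are defined in Section 2. The following consequences are the reason for proving the theorem.

**Corollary 2.** Let $X$ be any separable Banach space, and let $\Phi$ be as in Theorem 1.

* (i) $\Phi^{-1}(\{Z\in\mathcal{SB}:Z\cong c_0\oplus X\})=\mathrm{IF}$, and the isomorphism class of $c_0\oplus X$ is $\Sigma^1_1$-complete, hence not Borel. So there is no separable $X$ for which this class is Borel.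
* (ii) If $\{Z: Z\cong c_0\oplus X\}\subseteq\mathcal A\subseteq\{Z: Z\text{ contains a copy of }c_0\}$, then $\Phi^{-1}(\mathcal A)=\mathrm{IF}$, so $\mathcal A$ is $\Sigma^1_1$-hard and not Borel. In particular every Borel set containing the isomorphism class of $c_0\oplus X$ contains a space without a copy of $c_0$; no Borel set separates that class from the class of spaces not containing $c_0$.
* (iii) If a separable space $Z$ contains a copy of $c_0$, then the isomorphism class of $Z$ is $\Sigma^1_1$-complete. So a separable Banach space whose isomorphism class is Borel contains no copy of $c_0$.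
* (iv) For each $\lambda\ge10^{11}$ we have $\Phi^{-1}(\{Z:d(Z,c_0\oplus X)\le\lambda\})=\mathrm{IF}$, so already this Banach–Mazur ball is $\Sigma^1_1$-hard and not Borel.

The question behind this is how hard it is to recognize $c_0\oplus X$ up to isomorphism. It comes from Ondřej Kurka, "The isomorphism class of $c_0$ is not Borel", arXiv:1711.03328 (2017). Two facts accompany it as known. First, the class of spaces isomorphic to $c_0$ is complete analytic. Second, the class of spaces isomorphic to $c_0\oplus X$ is not Borel if $X$ does not contain $c_0$, or $X$ contains no infinite-dimensional reflexive subspace, or $X$ is a subspace of a space with an unconditional basis. The proof below uses neither fact, and it treats all $X$ at once, including $X=\{0\}$ and $X=C(2^{\mathbb N})$.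

Two features of Theorem 1 are worth noticing. Part (b) is much stronger than "$\Phi(T)\not\cong c_0\oplus X$", which is what makes (ii) possible. And (b) has to hold even if $X$ itself is full of copies of $c_0$, so for such $X$ the space $\Phi(T)$ cannot contain $X$ as a subspace when $T\in\mathrm{WF}$.

## 2. Trees, analytic sets and the space $\mathcal{SB}$

**Definition (the space $\mathcal{SB}$).** $\mathcal{SB}$ is the set of closed linear subspaces of $C(2^{\mathbb N})$ with the Effros Borel structure, the $\sigma$-algebra generated by the sets $\{F:F\cap U\ne\emptyset\}$, $U\subseteq C(2^{\mathbb N})$ open. It is a standard Borel space, and every separable Banach space is isometric to an element of it.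

To check that a map $\Phi$ into $\mathcal{SB}$ is Borel, we must therefore check that $\{T:\Phi(T)\cap U\neq\emptyset\}$ is Borel for each open $U$. For example, suppose $\Phi(T)$ is the closed span of vectors $h_1(T),h_2(T),\dots$ that depend on $T$ in a Borel way. Then $\Phi(T)\cap U\ne\emptyset$ exactly when some finite rational combination of the $h_j(T)$ lies in $U$, which is a countable union of Borel conditions, so $\Phi$ is Borel.

**Definition (trees).** Let $\mathbb N=\{1,2,\dots\}$ and let $\mathbb I$ be the countable set of finite strictly increasing sequences of positive integers, including $\emptyset$. We identify a sequence with its set of entries when convenient. A tree is a set $T\subseteq\mathbb I$ closed under initial segments. The trees form a closed subset $\mathrm{Tr}$ of the compact space $2^{\mathbb I}$. An infinite branch of $T$ is an infinite sequence $t_1<t_2<\cdots$ all of whose finite initial segments belong to $T$.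

Three examples: $\{\emptyset,(1),(1,3)\}$ is in $\mathrm{WF}$. The set of all $(1,2,\dots,n)$, $n\ge0$, is in $\mathrm{IF}$. The tree
$$T_*=\{\text{initial segments of }(n,n+1,\dots,2n): n\ge1\}$$
has arbitrarily long elements but is in $\mathrm{WF}$, because an element with first entry $n$ has at most $n+1$ entries.

**Definition (analytic, hard, complete).** A subset of a standard Borel space is analytic, or $\Sigma^1_1$, if it is a Borel image of a standard Borel space. A subset $A$ of a standard Borel space $Z$ is $\Sigma^1_1$-hard if for every analytic subset $B$ of a standard Borel space $Y$ there is a Borel map $\phi:Y\to Z$ with $B=\phi^{-1}(A)$. It is $\Sigma^1_1$-complete if it is also analytic.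

Since there are analytic sets that are not Borel, and Borel preimages of Borel sets are Borel, a $\Sigma^1_1$-hard set is never Borel. If $\phi$ is Borel and $\phi^{-1}(A)$ is hard, then $A$ is hard, by composition. Isomorphism classes in $\mathcal{SB}$ are always analytic.

The set $\mathrm{IF}$ is $\Sigma^1_1$-complete (Kechris, *Classical Descriptive Set Theory*, 27.1). The reason is short. Every standard Borel space is Borel isomorphic to a Borel subset of $\mathbb N^{\mathbb N}$, so let $B\subseteq\mathbb N^{\mathbb N}$ be analytic; it is the projection to the first coordinate of a closed set $C\subseteq\mathbb N^{\mathbb N}\times\mathbb N^{\mathbb N}$. For $y\in\mathbb N^{\mathbb N}$ let $S(y)$ be the set of finite sequences $u=(u_1,\dots,u_n)$ such that some $(y',u')\in C$ has $y'$ agreeing with $y$ on the first $n$ entries and $u'$ extending $u$. This is a tree of finite sequences; whether $u\in S(y)$ depends only on finitely many entries of $y$; and since $C$ is closed, the infinite branches of $S(y)$ are exactly the $u$ with $(y,u)\in C$. So $y\in B$ if and only if $S(y)$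 has an infinite branch. Finally, $(s_1,\dots,s_n)\mapsto(s_1,s_1+s_2,\dots,s_1+\dots+s_n)$ is an extension-preserving bijection of all finite sequences of positive integers onto $\mathbb I$, and it turns $S(y)$ into an element of $\mathrm{Tr}$.

**Textbook facts used.** Besides the Hahn–Banach theorem and standard facts on Hilbert spaces and compact metrizable spaces, we use the following.

* Sobczyk's theorem: if $F$ is a closed subspace of a separable Banach space $W$, every bounded $u:F\to c_0$ extends to $U:W\to c_0$ with $\|U\|\le2\|u\|$. Consequently copies of $c_0$ in separable spaces are complemented.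
* James' distortion theorem (Ann. of Math. 80 (1964)): a Banach space with a subspace isomorphic to $c_0$ contains, for each $\delta>0$, vectors $v_k$ with $(1-\delta)\max|a_k|\le\|\sum a_kv_k\|\le\max|a_k|$ for all finite sums.
* Mazur's theorem: if $x_k\to0$ weakly, then convex combinations of $(x_k)_{k\ge k_0}$ come arbitrarily close to $0$ in norm, for every $k_0$.
* For a compact metrizable $K$, a bounded sequence in $C(K)$ that tends to $0$ pointwise tends to $0$ weakly (Riesz representation and dominated convergence).

**Proof of Corollary 2 from Theorem 1.** For (ii): if $T\in\mathrm{IF}$ then $\Phi(T)\cong c_0\oplus X$, so $\Phi(T)\in\mathcal A$; if $T\in\mathrm{WF}$ then $\Phi(T)$ contains no $c_0$, so $\Phi(T)\notin\mathcal A$. Thus $\Phi^{-1}(\mathcal A)=\mathrm{IF}$ and $\mathcal A$ is hard. A Borel set that contains the isomorphism class and only spaces containing $c_0$ would be such an $\mathcal A$, which is impossible. For (i), take $\mathcal A$ to be the isomorphism class itself, which is analytic. For (iii), Sobczyk's theorem gives $Z\cong c_0\oplus Z'$ for some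 $Z'$, and (i) applies to $X=Z'$. For (iv): the ball contains $\Phi(T)$ for $T\in\mathrm{IF}$ by (a), and each of its members is isomorphic to $c_0\oplus X$ and so contains $c_0$; hence its preimage is $\mathrm{IF}$. $\square$

It remains to prove Theorem 1.

## 3. Direct sums $Y_T\oplus X$ do not suffice; extensions may

A sensible first attempt starts from the known fact about $c_0$. Completeness gives a Borel assignment $T\mapsto Y_T$ with $Y_T\cong c_0$ if and only if $T\in\mathrm{IF}$. Add $X$ and hope that $Y_T\oplus X\cong c_0\oplus X$ if and only if $T\in\mathrm{IF}$.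

The implication from $\mathrm{IF}$ is clear. The converse breaks because $X$ may absorb $Y_T$. Fix any $T_0\in\mathrm{WF}$, put $Y=Y_{T_0}$ and $X=c_0\oplus c_0(Y)$, where $c_0(Y)$ is the $c_0$-sum of infinitely many copies of $Y$. Then $Y\oplus c_0(Y)\cong c_0(Y)$, so $Y\oplus X\cong X$; and $c_0\oplus X\cong X$ since $c_0\oplus c_0\cong c_0$. Hence $Y_{T_0}\oplus X\cong c_0\oplus X$ although $T_0\in\mathrm{WF}$. More bluntly, whenever $X$ contains $c_0$, so does $Y_T\oplus X$, for every $T$. No direct sum can give part (b).

What can replace the direct sum? Recall the following notion.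

**Definition (extension).** An extension of $X$ by $F$ is a Banach space $W$ with a closed subspace $F$ such that $W/F\cong X$; one writes $0\to F\to W\to X\to0$.

The direct sum $F\oplus X$ is one example. Here is a very different one: every separable $X$ is a quotient of $\ell_1$, so $\ell_1$ is an extension of $X$ by the kernel of a quotient map. Now $\ell_1$ contains no $c_0$: weakly convergent sequences in $\ell_1$ converge in norm, while the unit vectors of $c_0$ are normalized and weakly null. So an extension of $X$ can be free of $c_0$ even if $X$ contains $c_0$.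

At the other extreme, if $F\cong c_0$ and $W$ is separable, Sobczyk's theorem makes $F$ complemented, so $W\cong F\oplus W/F\cong c_0\oplus X$. The twist then disappears by itself. This suggests building, for each tree $T$, an extension
$$0\to F_T\to W_T\to X\to 0$$
in such a way that $F_T\cong c_0$ when $T\in\mathrm{IF}$, and $W_T$ (not only $F_T$) contains no $c_0$ when $T\in\mathrm{WF}$. We do this by a construction of Bourgain–Delbaen type.

## 4. Nodes, their functionals and the constraint from $T$

Elements of $W_T$ will be pairs $(x,f)$ with $x\in X$ and $f$ a bounded function on a countable set $\Gamma=\bigcup_n\Delta_n$ of *nodes*. A dense set of elements will be described by the following rule: from some stage on, the value $f(\sigma)$ at a new node $\sigma$ is forced to be $c_\sigma(x,f)$, where $c_\sigma$ is a linear functional of $x$ and the earlier values of $f$. Everything depends on which functionals $c_\sigma$ we allow.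

If all $c_\sigma$ are $0$, then the forced part of $f$ vanishes, and one gets $W=X\oplus_\infty c_0(\Gamma)$, so $F=c_0(\Gamma)$. To destroy copies of $c_0$ we need more. Suppose $w_1,w_2,\dots$ behave like the basis of $c_0$ and $g_k$ are norm-one functionals with $g_k(w_k)\ge$ const and $g_k(w_j)\approx0$ for $j\neq k$. A node with $c_\sigma=\sum_{k\le N}g_k$ would make $\sum_{k\le N} w_k$ large at $\sigma$, a contradiction. But $c_\sigma$ then has norm bounded only by $N$, and we lose the uniform control of forced values by earlier ones. So we add only a bounded amount at a time: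
$$c_\sigma(x,f)=f(\eta)+\tfrac12\,g(x,f),$$
where $\eta$ is an earlier node, and $g$ has norm at most $1$ and vanishes on everything that was already determined at some stage $m$ after $\eta$ appeared. A chain of $r$ such nodes collects $r$ constants. The vanishing of $g$ is what keeps all forced values bounded by twice the free ones (Lemma 3 below).

So far $T$ plays no role. If $T$ has an infinite branch $t_1<t_2<\cdots$, we want $F_T$ to be the $c_0$-sum of the pieces living between stages $t_k$ and $t_{k+1}$. A functional $g$ that acts only between stages $m$ and $n$ is harmless for this if no $t_k$ lies strictly between $m$ and $n$, since it then sees one piece only. It is harmful if some $t_k$ lies there. So a node should carry little harmful weight, for every candidate branch at once: this is condition (2) below. But if, say, $(p)\in T$ for all $p$, then every $g$ acting on an interval with $n\ge m+2$ is harmful for some $t\in T$, and single functionals are forbidden altogether. The remedy is to replace the single $g$ by an average $\sum_ib_ig_i$ over many intervals, each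 $t\in T$ meeting only a small part of the weight. For $T\in\mathrm{WF}$ such averages exist (Lemma 7); for $T\in\mathrm{IF}$ the branch prevents them.

Finally, where does $X$ enter? The functionals $g$ are pairs $(x^*,\mu)$. The part $x^*$ is invisible on $F_T$, where $x=0$, so it does not disturb the proof that $F_T\cong c_0$. But it lets the nodes see sequences $w_k$ that lie over a copy of $c_0$ in $X$. If all $x^*$ were $0$, then $W_T$ would be $X\oplus_\infty F_T$ and we would be back at Section 3.

We now fix the construction. Let $r=100$ and $\varepsilon=1/100$. Fix $e_1,e_2,\dots$ in the unit ball of $X$ with dense linear span (zeros allowed). Put $E_n=\mathrm{span}\{e_1,\dots,e_n\}$ and $E_0=\{0\}$. Fix $T\in\mathrm{Tr}$. We define recursively pairwise disjoint finite sets $\Delta_1,\Delta_2,\dots$ of nodes and put $\Gamma_n=\bigcup_{j\le n}\Delta_j$, $\Gamma_0=\emptyset$.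

**Definition (functionals of type $n$).** A functional of type $n$ is a pair $g=(x^*,\mu)\in X^*\times\ell_1(\Gamma_n)$ with $\|g\|=\|x^*\|+\|\mu\|_1$. It acts by $g(x,f)=x^*(x)+\sum_{\gamma\in\Gamma_n}\mu(\gamma)f(\gamma)$ whenever $f$ is defined on a set containing $\Gamma_n$.

Each $\sigma\in\Delta_{n+1}$ will come with a functional $c_\sigma$ of type $n$ and an age in $\{1,\dots,r\}$. Suppose $\Gamma_n$ has been constructed, with its functionals and ages. For $0\le m\le n$ let
$$W_m^{(n)}=\{(x,f)\in E_m\times\mathbb R^{\Gamma_n}: f(\sigma)=c_\sigma(x,f)\text{ for all }\sigma\in\Gamma_n\setminus\Gamma_m\},\qquad |(x,f)|_n=\max\bigl(\|x\|,\max_{\Gamma_n}|f|\bigr).$$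
These are the objects determined at stage $m$, seen at stage $n$.

**Step 1: finitely many functionals that detect the distance to $W_m^{(n)}$.** The purpose is to have a finite supply of functionals $g$ that vanish on $W_m^{(n)}$ and still norm the quotient up to a factor $2$. Let $m<n$ and let $G_{m,n}$ be the set of functionals $g$ of type $n$ with $\|g\|\le1$ that vanish on $W_m^{(n)}$. The dual of $E_n\oplus_\infty\ell_\infty(\Gamma_n)$ is $E_n^*\oplus_1\ell_1(\Gamma_n)$, and elements of $E_n^*$ extend to $X$ with the same norm. So the Hahn–Banach theorem gives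
$$\mathrm{dist}_{|\cdot|_n}(u,W_m^{(n)})=\max_{g\in G_{m,n}}g(u)\qquad(u\in E_n\times\mathbb R^{\Gamma_n}).$$
For each $u$ of quotient norm $1$ there is $g\in G_{m,n}$ with $g(u)=1$; the inequality $g>\frac12$ persists near the class of $u$ in the quotient. The unit sphere of the finite-dimensional quotient is compact, so finitely many of these $g$ suffice. By homogeneity there is a finite $D_{m,n}\subseteq G_{m,n}$ with
$$\max_{g\in D_{m,n}}g(u)\ \ge\ \tfrac12\,\mathrm{dist}_{|\cdot|_n}(u,W_m^{(n)})\qquad(u\in E_n\times\mathbb R^{\Gamma_n}).\tag{1}$$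
(The quotient is not $\{0\}$, since $\Delta_n\neq\emptyset$ by Step 2.) We pick $D_{m,n}$ by a fixed choice function: it depends only on the objects constructed up to stage $n$, so two trees that produce the same objects up to stage $n$ get the same sets.

**Step 2: the nodes of stage $n+1$.** The purpose is to list all forced coordinates that respect $T$. The set $\Delta_{n+1}$ consists of a trivial node $(n+1,*)$, with $c_\sigma=0$ and age $1$, and of all tuples $\sigma=(n+1,\eta,(m_i,n_i,b_i,g_i)_{i=1}^s)$, $s\ge1$, such that

* $0\le m_1<n_1\le m_2<n_2\le\dots\le m_s<n_s\le n$;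
* $\eta\in\Gamma_{m_1}$ has age $<r$, or $\eta=\bot$, a symbol of age $0$ with the convention $f(\bot)=0$ for all $f$;
* $b_i\in\{1,\dots,2^n\}\cdot2^{-n}$, $\sum_ib_i\le1$, and $g_i\in D_{m_i,n_i}$;
* for every $t\in T$:
$$\sum\{b_i:\text{ some entry }p\text{ of }t\text{ satisfies }m_i<p<n_i\}\le\varepsilon.\tag{2}$$

For such $\sigma$ put
$$c_\sigma(x,f)=f(\eta)+\tfrac12\sum_{i=1}^sb_ig_i(x,f),\qquad \mathrm{age}(\sigma)=\mathrm{age}(\eta)+1 .$$

There are finitely many choices for each ingredient, and $s\le n$, so $\Delta_{n+1}$ is finite; it is nonempty because of the trivial node. In (2) only entries $p<n_i\le n$ matter, so $t$ may be replaced by its initial segment of entries $\le n$, which is again in $T$. By induction, everything up to stage $n+1$ depends only on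
$$T^{(n)}=\{t\in T:\text{all entries of }t\text{ are}\le n\}.\tag{3}$$

**The first stages by hand.** Take $X=\{0\}$, so that elements are just functions $f$. For $n=0$ there are no $m_1<n_1\le0$, so $\Delta_1$ consists of the trivial node $\gamma=(1,*)$. Next, $W_0^{(1)}=\{0\}\subseteq\mathbb R^{\Gamma_1}$, and we may take $D_{0,1}=\{f\mapsto f(\gamma),\ f\mapsto-f(\gamma)\}$. For $n=1$ the only interval is $(m_1,n_1)=(0,1)$, which forces $\eta=\bot$; no integer $p$ has $0<p<1$, so (2) is vacuous; and $b_1\in\{\frac12,1\}$. So $\Delta_2$ has five nodes, with $c_\sigma(f)=0,\ \pm\frac14f(\gamma),\ \pm\frac12f(\gamma)$. The space $W_1^{(2)}$ is the line spanned by the vector with value $1$ at $\gamma$ and $0,\pm\frac14,\pm\frac12$ at the other five nodes. An example of an element of $G_{1,2}$ is $g(f)=\frac23\bigl(f(\sigma)-\frac12f(\gamma)\bigr)$, where $\sigma$ is the node with $c_\sigma(f)=\frac12f(\gamma)$: it has norm $1$ and vanishes on this line.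

The tree first matters for $n=2$. A node $(3,\bot,(0,2,b,g))$ has $b\ge\frac14$, and its interval contains $p=1$. If $(1)\in T$, then (2) would require $b\le\frac1{100}$, so no such node exists. If $(1)\notin T$, then no element of $T$ contains the entry $1$, and all of them are allowed. Nodes built on the intervals $(0,1)$ and $(1,2)$ are allowed for every $T$; among them are the first nodes of age $2$, with $\eta=\gamma$, $(m_1,n_1)=(1,2)$ and $c_\sigma(f)=f(\gamma)+\frac12b_1g_1(f)$, $g_1\in D_{1,2}$.

If instead $X=\mathbb R$ and $e_1=1$, then $|(x,f)|_1=\max(|x|,|f(\gamma)|)$ and one may take $D_{0,1}=\{\pm x,\pm f(\gamma)\}$. Some nodes of $\Delta_2$ then have $c_\sigma(x,f)=\pm\frac12b_1x$: they copy a multiple of the $X$-coordinate into $f$. This is how the extension gets twisted.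

## 5. The space $W_T$ is an extension of $X$ by $F_T$

Let $\Gamma=\bigcup_n\Gamma_n$. For $n\ge0$ let
$$W_n=\{w=(x,f)\in E_n\times\mathbb R^\Gamma: f(\sigma)=c_\sigma(x,f)\text{ for all }\sigma\in\Gamma\setminus\Gamma_n\}.$$
Write $w(\sigma)=f(\sigma)$, $w(\bot)=0$, $\pi(w)=x$ and $|w|_n=\max(\|x\|,\max_{\Gamma_n}|f|)$. Since $c_\sigma$ uses only stages before that of $\sigma$, an element of $W_n$ is obtained by prescribing $x\in E_n$ and $f|_{\Gamma_n}$ freely and computing the rest recursively. Thus restriction $W_n\to E_n\times\mathbb R^{\Gamma_n}$ is a bijection. Also $W_n\subseteq W_{n+1}$, and for $m\le n$ the restriction of $W_m$ to $\Gamma_n$ is $W_m^{(n)}$. Consequently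
$$\text{every }g\in D_{m,n}\text{ vanishes on }W_m.\tag{4}$$

**Lemma 3.** If $w\in W_k$, then $|w(\sigma)|\le2|w|_k$ for all $\sigma\in\Gamma$.

**Proof.** We use induction over stages. For $\sigma\in\Gamma_k$ the claim is trivial. Let $\sigma\in\Delta_{n+1}$ with $n\ge k$ and suppose the claim holds on $\Gamma_n$. Then $w(\sigma)=c_\sigma(w)$, which is $0$ for the trivial node. Otherwise $\sigma$ is a tuple as in Step 2 of Section 4.

Suppose first $k\le m_1$. Then $w\in W_k\subseteq W_{m_i}$ for all $i$, so all $g_i(w)=0$ by (4). Hence $w(\sigma)=w(\eta)$, and the induction hypothesis applies to $\eta$.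

Suppose now $k>m_1$. Then $\eta\in\Gamma_{m_1}\cup\{\bot\}\subseteq\Gamma_k\cup\{\bot\}$, so $|w(\eta)|\le|w|_k$ without the factor $2$. Further $|g_i(w)|\le\max(\|\pi(w)\|,\max_{\Gamma_{n_i}}|w|)\le2|w|_k$ by the induction hypothesis, since $n_i\le n$. As $\sum b_i\le1$, we get $|w(\sigma)|\le|w|_k+\frac12\cdot2|w|_k=2|w|_k$. $\square$

So $W_n\subseteq X\oplus_\infty\ell_\infty(\Gamma)$, and with the norm $\|(x,f)\|=\max(\|x\|,\sup_\Gamma|f|)$ we have
$$|w|_n\le\|w\|\le2|w|_n\qquad(w\in W_n).\tag{5}$$

**Definition (the spaces $W_T$ and $F_T$).** Let $W=W_T=\overline{\bigcup_nW_n}$, a separable Banach space. Let $F_n=\{w\in W_n:\pi(w)=0\}$ and $F=F_T=\overline{\bigcup_nF_n}$.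

Functionals $g$ of type $n$ with $\|g\|\le1$ and the evaluations $w\mapsto w(\sigma)$ have norm $\le1$ on $W$.

**Lemma 4.** The map $\pi:W\to X$ is onto, $\ker\pi=F$, and the induced map $W/F\to X$ has norm $\le1$ with inverse of norm $\le2$.

**Proof.** Clearly $\|\pi\|\le1$. For $x\in E_n$ let $\hat x^n\in W_n$ be the element with $\pi(\hat x^n)=x$ and $\hat x^n|_{\Gamma_n}=0$. Then $|\hat x^n|_n=\|x\|$, so $\|\hat x^n\|\le2\|x\|$ by (5).

**Step 1: preimages of norm close to $2\|x\|$.** Let $x\in X\setminus\{0\}$ and $\delta>0$. Since $\bigcup E_n$ is a dense subspace, we can choose $x_1,x_2,\dots\in\bigcup E_n$ successively with $\|x-x_1-\dots-x_j\|\le2^{-j-2}\delta\|x\|$. Then $\|x_1\|\le(1+\frac\delta8)\|x\|$, and for $j\ge2$ we have $\|x_j\|\le(2^{-j-2}+2^{-j-1})\delta\|x\|=3\cdot2^{-j-2}\delta\|x\|$. Summing, $\sum_j\|x_j\|\le(1+\frac\delta8+\frac{3\delta}8)\|x\|=(1+\frac\delta2)\|x\|$. If $x_j\in E_{n_j}$, the series $w=\sum_j\hat{x_j}^{n_j}$ converges in $W$, $\pi(w)=x$, and $\|w\|\le(2+\delta)\|x\|$.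

**Step 2: the kernel.** Clearly $F\subseteq\ker\pi$. Let $\pi(w)=0$ and $w=\lim w_j$ with $w_j\in W_{n_j}$. Put $x_j=\pi(w_j)\in E_{n_j}$; then $x_j\to0$. Now $w_j-\hat{x_j}^{n_j}\in F_{n_j}$, and $\|\hat{x_j}^{n_j}\|\le2\|x_j\|\to0$, so these elements tend to $w$. Hence $w\in F$. $\square$

## 6. An infinite branch gives $F_T\cong c_0$ and $W_T\cong c_0\oplus X$

Let $T\in\mathrm{IF}$, let $t_1<t_2<\cdots$ be an infinite branch, and put $t_0=0$. For $k\ge0$ let
$$L_k=\{f\in F_{t_{k+1}}:f|_{\Gamma_{t_k}}=0\},$$
the piece between stages $t_k$ and $t_{k+1}$. (For elements of $F$ we write only the function $f$, as $x=0$.) An element of $L_k$ is determined by its values on $\Gamma_{t_{k+1}}\setminus\Gamma_{t_k}\ne\emptyset$, which are free. By (5), restriction to this set is an isomorphism of $L_k$ onto a finite-dimensional nonzero $\ell_\infty$-space, of norm $\le1$ with inverse of norm $\le2$.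

**Lemma 5.** If $y_k\in L_k$, $\|y_k\|\le1$, and only finitely many $y_k$ are nonzero, then $\|\sum_ky_k\|\le300$.

**Proof.** We bound even the sum of absolute values. For $\sigma\in\Gamma$ let $S(\sigma)=\sum_k|y_k(\sigma)|$, let $S(\bot)=0$, and $A_n=\max_{\Gamma_n}S$, $A_0=0$. Let $\sigma\in\Delta_{n+1}$.

**Step 1: which $y_k$ contribute to $S(\sigma)$, and how.** The purpose is to use the recursion for $y_k(\sigma)$ wherever it is available. If $t_k\ge n+1$, then $\sigma\in\Gamma_{t_k}$ and $y_k(\sigma)=0$. There is exactly one $k$ with $t_k\le n<t_{k+1}$, and for it $|y_k(\sigma)|\le1$. If $t_{k+1}\le n$, then $y_k\in W_{t_{k+1}}\subseteq W_n$, so $y_k(\sigma)=c_\sigma(y_k)$. Hence $S(\sigma)\le1$ for the trivial node, and otherwise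
$$S(\sigma)\le1+S(\eta)+\tfrac12\sum_ib_i\sum_k|g_i(y_k)|.\tag{6}$$

**Step 2: which pieces a given $g_i$ sees.** The purpose is to separate harmless from harmful $i$. If $t_{k+1}\le m_i$, then $y_k\in W_{m_i}$ and $g_i(y_k)=0$ by (4). If $t_k\ge n_i$, then $y_k$ vanishes on $\Gamma_{n_i}$ and $\pi(y_k)=0$, so again $g_i(y_k)=0$ as $g_i$ is of type $n_i$. So $g_i(y_k)\ne0$ only if $m_i<t_{k+1}$ and $t_k<n_i$, that is, only if $(t_k,t_{k+1}]\cap(m_i,n_i]\neq\emptyset$. Let $J$ be the set of $i$ such that $m_i<t_k<n_i$ for some $k\ge1$.

If $i\notin J$, let $k$ be the largest index with $t_k\le m_i$. Then $t_{k+1}>m_i$, and $t_{k+1}$ is not strictly between $m_i$ and $n_i$, so $t_{k+1}\ge n_i$. Thus $(m_i,n_i]\subseteq(t_k,t_{k+1}]$. The intervals $(t_j,t_{j+1}]$ are disjoint, so $g_i$ sees only $y_k$, and $\sum_j|g_i(y_j)|\le\|y_k\|\le1$.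

If $i\in J$, write $g_i=(x_i^*,\mu_i)$. As $\pi(y_k)=0$, the part $x_i^*$ does not matter, and
$$\sum_k|g_i(y_k)|\le\sum_{\gamma\in\Gamma_{n_i}}|\mu_i(\gamma)|\,S(\gamma)\le A_n .$$

**Step 3: harmful weight is small.** Let $t$ be an initial segment of the branch containing all $t_k\le n$. It belongs to $T$, so (2) gives $\sum_{i\in J}b_i\le\varepsilon$. Since also $\sum_ib_i\le1$, (6) becomes
$$S(\sigma)\le S(\eta)+\tfrac32+\tfrac\varepsilon2A_n,\tag{7}$$
and the trivial node satisfies $S(\sigma)\le\frac32+\frac\varepsilon2A_n$.

**Step 4: iterate along predecessors.** The node $\eta$ satisfies the same inequality with its own predecessor and with some $A_{n'}\le A_n$. The ages drop by $1$ at each step, so after at most $r$ steps we reach $\bot$ or have used the estimate for a trivial node. Hence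
$$S(\sigma)\le\tfrac32r+\tfrac{r\varepsilon}2A_n=150+\tfrac12A_n .$$
So $A_{n+1}\le\max(A_n,150+\frac12A_n)$, and by induction $A_n\le300$ for all $n$. Since $\pi(\sum y_k)=0$, we get $\|\sum y_k\|\le\sup_\Gamma S\le300$. $\square$

This is where the bound $r$ on ages and the smallness of $\varepsilon$ are used: the last step needs $r\varepsilon<2$.

**Proposition 6.** If $T\in\mathrm{IF}$, then $d(F_T,c_0)\le2400$, $W_T\cong c_0\oplus X$, and $d(W_T,c_0\oplus X)\le10^{11}$.

**Proof.**

**Step 1: projections, giving the lower estimate and density.** For $m\ge0$ and $f\in\bigcup F_n$ let $P_mf$ be the element of $F_m$ that agrees with $f$ on $\Gamma_m$. By (5), $\|P_mf\|\le2\|f\|$; also $P_0=0$. Let $y=\sum_jy_j$ be a finite sum with $y_j\in L_j$. Then $\sum_{j\le k}y_j\in F_{t_{k+1}}$, and it agrees with $y$ on $\Gamma_{t_{k+1}}$ because $y_j$ vanishes on $\Gamma_{t_j}\supseteq\Gamma_{t_{k+1}}$ for $j>k$. So $P_{t_{k+1}}y=\sum_{j\le k}y_j$, and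
$$\|y_k\|=\|(P_{t_{k+1}}-P_{t_k})y\|\le4\|y\|.$$
Moreover let $f\in F_{t_K}$. Then $f=P_{t_K}f=\sum_{k<K}(P_{t_{k+1}}-P_{t_k})f$, and each term lies in $F_{t_{k+1}}$ and vanishes on $\Gamma_{t_k}$, where both projections agree with $f$. So each term is in $L_k$. Every $F_n$ lies in some $F_{t_K}$, so the algebraic sum of the $L_k$ is dense in $F$.

**Step 2: $F$ is isomorphic to $c_0$.** By Lemma 5 and Step 1, $(y_k)\mapsto\sum y_k$ extends to an isomorphism of $(\bigoplus L_k)_{c_0}$ onto $F$, of norm $\le300$ with inverse of norm $\le4$. Restricting each $L_k$ to $\Gamma_{t_{k+1}}\setminus\Gamma_{t_k}$ gives an isomorphism of $(\bigoplus L_k)_{c_0}$ onto $c_0$ of norm $\le1$ with inverse of norm $\le2$. So there is an isomorphism $u:F\to c_0$ with $\|u\|\,\|u^{-1}\|\le4\cdot600=2400=:\kappa$.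

**Step 3: the extension splits.** By Sobczyk's theorem $u$ extends to $U:W\to c_0$ with $\|U\|\le2\|u\|$. Then $P=u^{-1}U$ is a projection of $W$ onto $F$ with $\|P\|\le2\kappa$. The map $w\mapsto(Pw,w+F)$ from $W$ to $F\oplus_\infty W/F$ has norm $\le2\kappa$. Its inverse sends $(f,w+F)$ to $f+(w-Pw)$, which does not depend on the representative $w$. Choosing representatives with norm arbitrarily close to $\|w+F\|$, we see that the inverse has norm at most $1+(1+2\kappa)=2+2\kappa$.

**Step 4: the constant.** Scale $u$ so that $\|u\|\le1$ and $\|u^{-1}\|\le\kappa$. Together with the map $W/F\to X$ of Lemma 4 (norm $\le1$, inverse $\le2$) this gives $d(F\oplus_\infty W/F,\,c_0\oplus X)\le\max(\kappa,2)=\kappa$. Therefore $W\cong c_0\oplus X$ and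
$$d(W,c_0\oplus X)\le2\kappa(2+2\kappa)\kappa=4\kappa^2(1+\kappa)=4\cdot2400^2\cdot2401<5.6\cdot10^{10}<10^{11}.\qquad\square$$

## 7. Averages that a well-founded tree cannot see

We now turn to $T\in\mathrm{WF}$. To use long chains of nodes we need weights that satisfy (2). Consider first the tree $T_*$ of Section 2, and intervals $m_k=2k-2$, $n_k=2k$, so that the only integer strictly between $m_k$ and $n_k$ is $2k-1$. The uniform average over $k=1,\dots,M$ is bad: $t=(M,M+1,\dots,2M)\in T_*$ contains $2k-1$ for every $k$ with $\frac{M+1}2\le k\le M$, which is at least half of the weight. But the uniform average over $100$ indices of the form $k=4^j$ is good. The points $2\cdot4^j-1$ satisfy $2\cdot4^{j+1}-1=4(2\cdot4^j-1)+3>2(2\cdot4^j-1)$, so each $t\in T_*$, being contained in some $[n,2n]$, contains at most one of them and sees weight at most $\frac1{100}=\varepsilon$. In general one cannot write down the weights so easily, and Mazur's theorem finds them.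

**Lemma 7.** Let $T\in\mathrm{WF}$, let $0\le m_1<n_1\le m_2<n_2\le\cdots$, $I_k=\{p\in\mathbb N:m_k<p<n_k\}$, and $k_0\in\mathbb N$. There are a finite $A\subseteq\{k:k\ge k_0\}$ and $b_k>0$ $(k\in A)$ with $\sum_{k\in A}b_k=1$ such that
$$\sum\{b_k:k\in A,\ t\cap I_k\ne\emptyset\}\le\varepsilon\qquad\text{for all }t\in T.$$

**Proof.** If $T=\emptyset$, take $A=\{k_0\}$ and $b_{k_0}=1$. Let $T\neq\emptyset$. For $t\in T$ let $H_t=\{k:t\cap I_k\ne\emptyset\}$, and let $K$ be the closure of $\{H_t:t\in T\}$ in $2^{\mathbb N}$, a compact metrizable space.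

**Step 1: every $H\in K$ is finite.** This is where well-foundedness enters. Suppose $H_{t^j}\to H$ with $t^j\in T$ and $H$ infinite. By compactness of $2^{\mathbb N}$ we may pass to a subsequence such that for each $N$ the set $t^j\cap[1,N]$ is eventually constant in $j$; let $\tau\subseteq\mathbb N$ be the limit set. Let $k\in H$. Then $k\in H_{t^j}$, that is, $t^j\cap I_k\neq\emptyset$, for all large $j$, so $\tau\cap I_k\ne\emptyset$ because $I_k$ is a finite set. The $I_k$ are pairwise disjoint and $H$ is infinite, so $\tau$ is infinite. Each $\tau\cap[1,N]$ equals $t^j\cap[1,N]$ for some $j$. Since $t^j$ is increasing, this is an initial segment of $t^j$, so it is in $T$. Hence $\tau$, listed in increasing order, is an infinite branch of $T$, a contradiction.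

**Step 2: Mazur's theorem.** The purpose is to turn finiteness into an average. Define $\chi_k\in C(K)$ by $\chi_k(H)=1$ if $k\in H$ and $\chi_k(H)=0$ otherwise. These functions are bounded by $1$, and $\chi_k(H)\to0$ for each $H\in K$ by Step 1. So $\chi_k\to0$ weakly in $C(K)$. By Mazur's theorem some convex combination $\sum_{k\in A}b_k\chi_k$, with $A\subseteq\{k\ge k_0\}$ finite and all $b_k>0$, has norm $\le\varepsilon$. Evaluating at $H_t$ gives the claim. $\square$

For $T\in\mathrm{IF}$ with a branch meeting every $I_k$ the lemma fails: a long initial segment of the branch sees the whole weight $1$.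

## 8. For $T\in\mathrm{WF}$ the space $W_T$ contains no $c_0$

**Proposition 8.** If $T\in\mathrm{WF}$, then $W=W_T$ contains no isomorphic copy of $c_0$.

**Proof.** Suppose it does.

**Step 1: a $c_0$-sequence with good constants in $\bigcup W_n$.** We want elements to which the recursion applies. By James' theorem there are $v_k\in W$ with $0.9\max|a_k|\le\|\sum a_kv_k\|\le\max|a_k|$ for finite sums. Choose $u_k\in\bigcup_nW_n$ with $\|u_k-v_k\|\le2^{-k}/10$. As $\sum_k2^{-k}/10=0.1$,
$$0.8\max|a_k|\le\Bigl\|\sum a_ku_k\Bigr\|\le1.1\max|a_k|,\qquad\sum_k|\varphi(u_k)|\le1.1\|\varphi\|\quad(\varphi\in W^*).\tag{8}$$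
The second part follows from the first: for suitable signs, $\sum_{k\le N}|\varphi(u_k)|=\varphi(\sum_{k\le N}\pm u_k)$. In particular $u_k\to0$ weakly.

**Step 2: the $u_k$ move away from each $W_m$.** We claim that $\liminf_k\mathrm{dist}(u_k,W_m)\ge0.4$ for each $m$, distances being taken in $\|\cdot\|$. Otherwise there are $d_0<0.4$ and, for infinitely many $k$, elements $v^k\in W_m$ with $\|u_k-v^k\|\le d_0$. They are bounded and $W_m$ is finite-dimensional, so along a subsequence $v^k\to v$ and $\limsup\|u_k-v\|\le d_0$. Since $u_k-v\to-v$ weakly, $\|v\|\le\liminf\|u_k-v\|\le d_0$. So $\limsup\|u_k\|\le2d_0<0.8$ along the subsequence, while $\|u_k\|\ge0.8$ by (8), a contradiction.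

**Step 3: a subsequence with consecutive intervals and detecting functionals.** We want intervals $(m_k,n_k)$ and $g_k\in D_{m_k,n_k}$ that are nearly biorthogonal to the vectors. With $n_0=0$, choose inductively a subsequence $(w_k)_{k\ge1}$ of $(u_k)$ and integers $m_k=n_{k-1}<n_k$ with
$$w_k\in W_{n_k},\qquad\mathrm{dist}(w_k,W_{m_k})\ge0.38,\qquad|g(w_k)|\le2^{-k-10}\ \text{ for all }g\in\bigcup_{l<k}D_{m_l,n_l}.\tag{9}$$
This is possible: at step $k$ the number $m_k=n_{k-1}$ and the finitely many $g$ are known. By Step 2 and weak nullness, every sufficiently late $u_j$ satisfies the last two conditions; take one as $w_k$ and then $n_k>m_k$ with $w_k\in W_{n_k}$.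

For $v\in W_{m_k}$ we have $w_k-v\in W_{n_k}$, so (5) gives $|w_k-v|_{n_k}\ge\frac12\|w_k-v\|\ge0.19$. The restrictions to $\Gamma_{n_k}$ of such $v$ are exactly the elements of $W_{m_k}^{(n_k)}$. So (1) provides $g_k\in D_{m_k,n_k}$ with
$$g_k(w_k)\ge0.095\ge0.09.\tag{10}$$

**Step 4: a chain of $r$ nodes.** We construct finite sets $A_1<A_2<\dots<A_r$ of integers (each element of $A_{l-1}$ is below each element of $A_l$), weights on them, and nodes $\sigma_l\in\Delta_{N_l}$ of age $l$, starting with $\sigma_0=\bot$, $N_0=0$. Let $1\le l\le r$ and suppose $\sigma_{l-1}$ is given. By (8) for the evaluation at $\sigma_{l-1}$ we can choose $k_l$ larger than all elements of $A_{l-1}$ (if $l\ge2$), with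
$$m_{k_l}\ge N_{l-1}\qquad\text{and}\qquad\sum_{k\ge k_l}|w_k(\sigma_{l-1})|\le2^{-10}.$$
Take $A\subseteq\{k\ge k_l\}$ and $(b_k)_{k\in A}$ from Lemma 7 for the intervals $(m_k,n_k)$. Choose $n\ge\max_{k\in A}n_k$ with $2^{-n}|A|\le\frac12$. Replace $b_k$ by $2^{-n}\lfloor2^nb_k\rfloor$, and delete from $A$ the $k$ for which this is $0$; call the result $A_l$, and keep the notation $b_k$. Each weight has dropped by at most $2^{-n}$, so
$$\tfrac12\le\sum_{k\in A_l}b_k\le1.\tag{11}$$
No weight has grown, so (2) holds. The new weights lie in $\{1,\dots,2^n\}\cdot2^{-n}$, the intervals are consecutive because $m_k=n_{k-1}$, and all $n_k\le n$. If $l\ge2$, then $\sigma_{l-1}\in\Gamma_{N_{l-1}}\subseteq\Gamma_{m_{\min A_l}}$ has age $l-1<r$. Hence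
$$\sigma_l=(n+1,\sigma_{l-1},(m_k,n_k,b_k,g_k)_{k\in A_l})$$
is a node in $\Delta_{N_l}$, $N_l=n+1$, of age $l$.

**Step 5: the value of a bounded sum along the chain.** We show that each node adds at least $0.019$. Let $z_l=\sum_{k\in A_l}w_k$ and $s_l=z_1+\dots+z_l$, $s_0=0$. All $w_k$ in $s_l$ lie in $W_{n_k}\subseteq W_{N_l-1}$, so $s_l\in W_{N_l-1}$, and the recursion applies at $\sigma_l$:
$$s_l(\sigma_l)=c_{\sigma_l}(s_l)=s_{l-1}(\sigma_{l-1})+z_l(\sigma_{l-1})+\tfrac12\sum_{k\in A_l}b_kg_k(s_l).$$
Here $|z_l(\sigma_{l-1})|\le2^{-10}$ by the choice of $k_l$. Let $k\in A_l$ and let $w_j$ be one of the summands of $s_l$.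

* If $j<k$, then $w_j\in W_{n_j}\subseteq W_{m_k}$, so $g_k(w_j)=0$ by (4).
* If $j=k$, then $g_k(w_k)\ge0.09$ by (10).
* If $j>k$, then $|g_k(w_j)|\le2^{-j-10}$ by (9).

So $g_k(s_l)\ge0.09-2^{-10}\ge0.08$. With (11),
$$s_l(\sigma_l)\ge s_{l-1}(\sigma_{l-1})+\tfrac12\cdot\tfrac12\cdot0.08-2^{-10}\ge s_{l-1}(\sigma_{l-1})+0.019 .$$
Hence $s_r(\sigma_r)\ge0.019\cdot100=1.9$. But $s_r$ is a sum of distinct vectors $u_j$, so $|s_r(\sigma_r)|\le\|s_r\|\le1.1$ by (8). This is a contradiction. $\square$

We see how the constants were chosen: first $r$, so that $0.019\,r>1.1$ (any $r\ge58$ would do here), and then $\varepsilon$ with $r\varepsilon<2$ for Lemma 5. The increment $0.019$ does not depend on $\varepsilon$, so there is no circle. Note also where $X$ was allowed to contain $c_0$: the functionals $g_k$ of (10) may have a nonzero part $x^*$, and (1) detects distances in $E_n\times\mathbb R^{\Gamma_n}$, not only in $F$.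

## 9. A Borel choice of a copy of $W_T$ in $C(2^{\mathbb N})$

It remains to place $W_T$ inside $C(2^{\mathbb N})$ in a Borel way. We first encode $W_T$ by the norms of rational combinations of a spanning sequence, and then realize such data by continuous functions.

**Step 1: a spanning sequence indexed independently of $T$.** Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ stage by stage, the order within $\Delta_{n+1}$ being determined by the objects constructed up to stage $n+1$. For $\gamma\in\Delta_n$ let $\hat\delta_\gamma\in F_n$ be the element whose restriction to $\Gamma_n$ is the indicator of $\gamma$. Let $\hat e_j\in W_j$ be the element with $\pi(\hat e_j)=e_j$ and $\hat e_j|_{\Gamma_j}=0$. Then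
$$\mathrm{span}\bigl(\{\hat e_j:j\le n\}\cup\{\hat\delta_\gamma:\gamma\in\Gamma_n\}\bigr)=W_n .$$
Indeed all these vectors are in $W_n$, and subtracting a combination of $\hat e_1,\dots,\hat e_n$ from an element of $W_n$ gives an element of $F_n$. Restriction identifies $F_n$ with $\mathbb R^{\Gamma_n}$. For $\gamma\in\Delta_j$, the function $\hat\delta_\gamma$ is $1$ at $\gamma$ and $0$ on the rest of $\Gamma_j$, so the restrictions of the $\hat\delta_\gamma$, $\gamma\in\Gamma_n$, form a triangular system and span. Put
$$w^T_{2j-1}=\tfrac12\hat\delta_{\gamma_j},\qquad w^T_{2j}=\tfrac12\hat e_j .$$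
These vectors have norm $\le1$ by (5), and they span a dense subspace of $W_T$.

**Step 2: the norms of rational combinations are Borel in $T$.** Let $V$ be the countable set of finitely supported rational sequences, and $p_T(q)=\|\sum_jq_jw_j^T\|$ for $q\in V$. Write $\sum q_jw_j^T=(x,f)$. Then $x=\frac12\sum_jq_{2j}e_j$ does not depend on $T$. Since every $\Delta_n$ is nonempty, $\gamma_1,\dots,\gamma_i\in\Gamma_i$. So with $N$ the maximum of $i$ and the largest index in the support of $q$, the number $f(\gamma_i)$ is computed by the recursion inside $\Gamma_N$, and by (3) it depends only on $T^{(N)}$. There are finitely many possibilities for $T^{(N)}$, each occurring on a clopen subset of $\mathrm{Tr}$. Thus $T\mapsto f(\gamma_i)$ is continuous, and $p_T(q)=\max(\|x\|,\sup_i|f(\gamma_i)|)$ is a Borel function of $T$.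

Write $\mathbf 1_j\in V$ for the $j$-th unit vector. Let $\mathcal P\subseteq\mathbb R^V$ be the closed set of all $\mathbb Q$-seminorms on $V$ (maps $p:V\to[0,\infty)$ with $p(q+q')\le p(q)+p(q')$ and $p(\lambda q)=|\lambda|p(q)$ for $\lambda\in\mathbb Q$) such that $p(\mathbf 1_j)\le1$ for all $j$. By the above, $T\mapsto p_T$ is a Borel map $\mathrm{Tr}\to\mathcal P$.

**Lemma 9.** There are Borel maps $\mathcal P\to C(2^{\mathbb N})$, $p\mapsto h_j^p$ $(j\in\mathbb N)$, with $\|\sum_jq_jh_j^p\|=p(q)$ for all $q\in V$.

**Proof.** Let $Q=[-1,1]^{\mathbb N}$ with the topology given by the Hilbert norm $|a|_2=(\sum_j4^{-j}a_j^2)^{1/2}$; this is the product topology, and $Q$ is compact and convex. For $p\in\mathcal P$ let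
$$B_p=\Bigl\{a\in Q:\Bigl|\sum_jq_ja_j\Bigr|\le p(q)\ \text{ for all }q\in V\Bigr\},$$
a compact convex set containing $0$.

**Step A: $B_p$ recovers $p$.** We show that $p(q)=\max_{a\in B_p}|\sum q_ja_j|$. We have $|p(q)-p(q')|\le p(q-q')\le\sum_j|q_j-q_j'|$, so $p$ extends by continuity to a seminorm on the real finitely supported sequences. Given $q$, the Hahn–Banach theorem provides a linear functional $\varphi$ there with $|\varphi|\le p$ and $\varphi(q)=p(q)$. Put $a_j=\varphi(\mathbf 1_j)$. Then $|a_j|\le p(\mathbf 1_j)\le1$, so $a\in B_p$, and $\sum q_ja_j=p(q)$. The inequality $\ge$ between $p(q)$ and the other values holds by definition of $B_p$.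

**Step B: the functions.** We want continuous functions on $2^{\mathbb N}$ that run through exactly $B_p$. Let $\rho_p:Q\to B_p$ be the nearest point map for $|\cdot|_2$. Since $B_p$ is a nonempty compact convex subset of a Hilbert space, $\rho_p$ is well defined and continuous, and it is the identity on $B_p$. Let $s:2^{\mathbb N}\to Q$ be a continuous surjection and put
$$h_j^p(\omega)=\bigl(\rho_p(s(\omega))\bigr)_j .$$
As $\rho_p\circ s$ maps onto $B_p$, Step A gives $\|\sum q_jh_j^p\|=\max_{a\in B_p}|\sum q_ja_j|=p(q)$.

**Step C: Borel dependence on $p$.** The set $\{(p,a):a\in B_p\}$ is closed in $\mathcal P\times Q$. Fix $y\in Q$. For a compact $C\subseteq Q$ and $c\in\mathbb R$ the set $\{p:\exists a\in B_p\cap C,\ |a-y|_2\le c\}$ is closed, being a projection of a closed set along a compact factor. Hence $\theta_C(p)=\min_{a\in B_p\cap C}|a-y|_2$, with $\min\emptyset=\infty$, is Borel in $p$. We have $\rho_p(y)\in C$ if and only if $\theta_C(p)\le\theta_Q(p)$: if $\rho_p(y)\in C$, both numbers are $|\rho_p(y)-y|_2$; conversely, if $\theta_C(p)\le\theta_Q(p)<\infty$, then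 some point of $B_p\cap C$ is a nearest point of $B_p$ to $y$, and it equals $\rho_p(y)$ by uniqueness. So $p\mapsto\rho_p(y)$ is Borel for every $y\in Q$, and $p\mapsto h_j^p(\omega)$ is Borel for every $\omega\in2^{\mathbb N}$.

The Borel $\sigma$-algebra of $C(2^{\mathbb N})$ is generated by the evaluations: a closed ball $\{h:\|h-h_0\|\le\rho\}$ is the intersection of the sets $\{h:|h(\omega)-h_0(\omega)|\le\rho\}$ over $\omega$ in a countable dense set, and open sets are countable unions of closed balls. Hence $p\mapsto h_j^p$ is Borel. $\square$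

**Step 3: the map $\Phi$.** We assemble the pieces. Put
$$\Phi(T)=\overline{\mathrm{span}}\{h_j^{p_T}:j\in\mathbb N\}\in\mathcal{SB}.$$
For $q\in V$ we have $\|\sum q_jh_j^{p_T}\|=p_T(q)=\|\sum q_jw_j^T\|$, so $\sum q_jw_j^T\mapsto\sum q_jh_j^{p_T}$ is well defined and isometric between dense $\mathbb Q$-linear subspaces of $W_T$ and $\Phi(T)$. It extends to a linear isometry of $W_T$ onto $\Phi(T)$. For open $U\subseteq C(2^{\mathbb N})$,
$$\{T:\Phi(T)\cap U\neq\emptyset\}=\bigcup_{q\in V}\Bigl\{T:\sum_jq_jh_j^{p_T}\in U\Bigr\},$$
a countable union of Borel sets, since $T\mapsto p_T$ and $p\mapsto h^p_j$ are Borel. So $\Phi$ is Borel. As $\Phi(T)$ is isometric to $W_T$, Proposition 6 gives (a) and Proposition 8 gives (b). This proves Theorem 1, and with it Corollary 2. $\blacksquare$
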